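\title{A non-linearizable action on affine 3-space that normalizes a variable}

\begin{abstract}
We construct an action of a group of order $12$ on complex affine $3$-space that maps a variable to scalar multiples of itself and is not linearizable. This disproves the conjecture that a reductive group action on $\mathbb{A}^3$ normalizing a variable is linearizable. The proof is elementary. We then single out a condition (E) on the cotangent representation at a fixed point. If (E) fails, the normalized variable is a linear coordinate of a suitable linearization. If (E) holds, this fails for some action with the given cotangent representation, and that action is not linearizable when the group acts with non-trivial kernel on the tangent plane of the invariant fiber.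
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$ and write $\mathcal{O}(X)$ for the algebra of regular functions on a variety $X$. An action of an algebraic group $G$ on $X$ is \emph{linearizable} if $X$ is $G$-equivariantly isomorphic to a linear representation of $G$. A \emph{variable} of $\mathbb{A}^n$ is a regular function that appears in an algebraically independent system of generators of the polynomial ring $\mathcal{O}(\mathbb{A}^n)$. The group acts on functions by $(gf)(x)=f(g^{-1}x)$. We say that $G$ \emph{fixes} a variable $t$ if $gt=t$ for all $g\in G$, and that $G$ \emph{normalizes} $t$ if the line $\mathbb{C}t$ is $G$-stable; then $gt=\chi(g)t$ for a character $\chi$ of $G$.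

It is known that an action of a reductive group on $\mathbb{A}^3$ that fixes a variable is linearizable. The following conjecture comes from the paper of Kraft and Russell \cite{KR}; we read ``normalizes'' in the sense just defined.

\begin{quote}
\emph{If a reductive algebraic group acts on $\mathbb{A}^3$ and normalizes a variable, then the action is linearizable.}
\end{quote}

The guess is a natural one. A variable $t$ fibers $X=\mathbb{A}^3$ into planes $X_c=t^{-1}(c)\cong\mathbb{A}^2$. If $G$ fixes $t$, the action is a family of actions on these planes, and reductive group actions on $\mathbb{A}^2$ are linearizable \cite{Kam}. If $G$ only normalizes $t$, then $K=\ker\chi$ fixes $t$, so the action of $K$ is linearizable. What is left is $G/K\cong\chi(G)$, which is $\mathbb{C}^*$ or a finite cyclic group $\mu_m$ and which rotates the base line about $0$. Theorem~\ref{thm:E} below shows that the guess is right for most groups. In general it is wrong.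

\begin{theorem}\label{thm:main}
Let $F=\mathbb{C}(t)$, $i=\sqrt{-1}$, $\omega=e^{2\pi i/3}$, and let $G$ be the group generated by the $\mathbb{C}$-algebra automorphisms
\[
\kappa\colon\ t\mapsto t,\ y\mapsto\omega y,\ z\mapsto\omega^2z,\qquad\qquad \sigma\colon\ t\mapsto it,\ y\mapsto z,\ z\mapsto y
\]
of $F[y,z]$. Put $h_+=t^2+1$, $h_-=t^2-1$ and
\[
r=\frac{h_+^3}{8h_-},\qquad P=z+ry^2,\qquad Q=y-\frac{P^2}{h_+},\qquad B=\mathbb{C}[t,P,Q].
\]
Then $G\cong C_3\rtimes C_4$ has order $12$, and $B$ is a $G$-stable polynomial ring in $t,P,Q$. The resulting action of the finite, hence reductive, group $G$ on $\mathbb{A}^3=\operatorname{Spec}B$ normalizes the variable $t$ and is not linearizable.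
\end{theorem}

To see which groups allow such an example, let a reductive group $G$ act faithfully on $X=\mathbb{A}^3$ and normalize $t$ with character $\chi$. (One can always replace $G$ by its image in $\operatorname{Aut}X$.) The plane $X_0$ is $G$-stable and the action on it is linearizable \cite{Kam}, so $G$ fixes a point $p\in X_0$. Let $U$ be the cotangent space of $X_0$ at $p$. The cotangent space of $X$ at $p$ is isomorphic to $\mathbb{C}_\chi\oplus U$, where $\mathbb{C}_\chi\cong\mathbb{C}t$ is the one-dimensional module with character $\chi$, and this representation is faithful (Lemma~\ref{lem:faithful}). By a \emph{tangent datum} we mean a triple $(G,\chi,U)$ of a reductive group, a character and a two-dimensional representation such that $\mathbb{C}_\chi\oplus U$ is faithful; we always put $K=\ker\chi$. Consider the following condition on a tangent datum.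

\begin{quote}
\textbf{(E)} $U$ is an irreducible $G$-module, and $U|_K=\theta\oplus\theta^n$ for a character $\theta$ of $K$ and an integer $n\ge2$ with $\theta^n\ne\theta$.
\end{quote}

We call $t$ \emph{$G$-rectifiable} if some $G$-isomorphism of $X$ with a representation carries $t$ to a linear coordinate. This implies that the action is linearizable.

\begin{theorem}\label{thm:E}
\begin{enumerate}
\item[(1)] Let a reductive group $G$ act faithfully on $\mathbb{A}^3$ and normalize a variable $t$. If the tangent datum of the action does not satisfy \textup{(E)}, then $t$ is $G$-rectifiable; in particular the action is linearizable.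
\item[(2)] Let $(G,\chi,U)$ be a tangent datum that satisfies \textup{(E)}. Then $G$ is finite, and there is an action of $G$ on $\mathbb{A}^3$ that normalizes a variable $t$ with character $\chi$, has cotangent representation $\mathbb{C}_\chi\oplus U$ at a fixed point, and for which $t$ is not $G$-rectifiable. If moreover $N=\ker(G\to GL(U))\ne1$, then this action is not linearizable.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:lin}
A faithful action of a reductive group $G$ on $\mathbb{A}^3$ that normalizes a variable with character $\chi$ is linearizable in each of the following cases: $G$ is commutative; $G$ is infinite; $\chi(G)$ is trivial or of odd order; $K$ is not cyclic; $|K|\le2$.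
\end{corollary}

The condition $N\ne1$ alone does not produce a counterexample: for $G=\mu_2$ acting by $t\mapsto-t$ and trivially on $U$ we have $N=G$, and part (1) applies. We do not decide whether every action is linearizable when (E) holds and $N=1$, as for $G=S_3$; in that case only rectifiability is shown to fail in general.

Here is the mechanism. Over the field $F=\mathbb{C}(t)$ the group $G$ acts on a plane, and the tree attached to the automorphism group of the plane provides coordinates $y,z$ over $F$ that are adapted to $G$ (Section~\ref{sec:tree}). These coordinates may degenerate on finitely many fibers $X_c$. There the map $(y,z)\colon X_c\to\mathbb{A}^2$ has its image in a curve that is the zero set of a variable (Section~\ref{sec:models}). If $U$ is reducible, a change of coordinates and a division remove the degeneration (Section~\ref{sec:red}). If $U$ is irreducible, a degeneration forces a relation $\theta_2=\theta_1^n$ between the two weights of $K$, which is (E) (Section~\ref{sec:irr}). When (E) holds, such a degeneration can be built in and cannot be removed (Section~\ref{sec:construction}).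 Section~\ref{sec:example} shows this by hand for the group of order $12$; it uses only Section~\ref{sec:prelim}.

\section{Conventions and standard facts}\label{sec:prelim}

A finite group of algebra automorphisms of $\mathcal{O}(X)$, $X$ affine, is regarded as acting on $X$; fixed points are stable maximal ideals. Reductive groups need not be connected. We use the following facts.

\begin{enumerate}
\item[(R1)] If an algebraic group $H$ acts on an affine variety $X$, then $\mathcal{O}(X)$ is a \emph{rational} module: a union of finite-dimensional algebraic representations. If $H$ is reductive, every rational module $M$ is a direct sum of simple modules. For a simple module $\lambda$, the sum $M_\lambda$ of all submodules isomorphic to $\lambda$ is the \emph{isotypic component}; $M=\bigoplus_\lambda M_\lambda$, and evaluation $\lambda\otimes\operatorname{Hom}_H(\lambda,M)\to M_\lambda$ is bijective.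
\item[(R2)] A closed normal subgroup of a reductive group is reductive. The image of a homomorphism of algebraic groups is closed, so for a character $\chi$ of $G$ with kernel $K$ the group $G/K\cong\chi(G)$ is $\mathbb{C}^*$ or $\mu_m$. In the second case every character of $G$ that is trivial on $K$ equals $\chi^e$ for some $e\ge0$.
\item[(R3)] Two finite-dimensional representations of a reductive group with the same trace function are isomorphic.
\item[(R4)] A \emph{weight vector} for a group $H$ is a vector $f\ne0$ with $hf=\psi(h)f$ for a homomorphism $\psi=\operatorname{wt}(f)\colon H\to\mathbb{C}^*$. If a module is spanned by weight vectors, so is every submodule. If a weight vector $f$ is a linear combination of linearly independent weight vectors, then those that occur with non-zero coefficient have the weight of $f$ (apply $h$ and compare coefficients).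
\item[(R5)] An action of $G$ on $X$ is linearizable if and only if $\mathcal{O}(X)=\mathbb{C}[E]$ is the symmetric algebra of a $G$-stable finite-dimensional subspace $E\subset\mathcal{O}(X)$. Then $\mathfrak{m}=(E)$ is a fixed point and $E\cong\mathfrak{m}/\mathfrak{m}^2$. A normalized variable $t$ of $\mathbb{A}^3$ is $G$-rectifiable if and only if one can take $E=\mathbb{C}t\oplus U'$ with $U'$ a $G$-stable plane.
\end{enumerate}

Let $k$ be a field of characteristic $0$ and $A$ a polynomial ring in two variables over $k$. A \emph{coordinate pair} is a pair $(f_1,f_2)$ with $k[f_1,f_2]=A$, and a variable of $A$ is a member of a coordinate pair. By the chain rule the Jacobian determinant of one coordinate pair with respect to another is a unit of $A$, so it lies in $k^*$. The first lemma says that this constant detects equality of integral structures.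

\begin{lemma}\label{lem:jac}
Let $R\subset k$ be a subring and let $(f_1,f_2)$, $(e_1,e_2)$ be coordinate pairs with $f_1,f_2\in R[e_1,e_2]$. Then $J=\partial(f_1,f_2)/\partial(e_1,e_2)$ lies in $R\setminus0$, and $R[f_1,f_2]=R[e_1,e_2]$ if and only if $J\in R^*$.
\end{lemma}

\begin{proof}
We have $J\in k^*\cap R[e_1,e_2]=R\setminus0$. If the two algebras are equal, the same holds for $J^{-1}$. Conversely let $J\in R^*$. Subtracting elements of $R$, we may assume that $f_1,f_2$ have no constant term as polynomials in $e_1,e_2$. Their linear parts have determinant $J$, so the substitution $\varphi\colon e_j\mapsto f_j$ is an automorphism of $R[[e_1,e_2]]$ and of $k[[e_1,e_2]]$. Hence $e_j=\varphi(a_j)$ for a power series $a_j$ over $R$. Also $e_j=\varphi(a_j')$ for a polynomial $a_j'$ over $k$, because $(f_1,f_2)$ is a coordinate pair. Since $\varphi$ is injective, $a_j=a_j'$ is a polynomial over $R$, and $e_j\in R[f_1,f_2]$.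
\end{proof}

The second lemma is the source of rigidity in the counterexample. For $f\in k[y,z]\setminus0$ let $f^+$ be the homogeneous component of highest degree.

\begin{lemma}\label{lem:top}
If $(v,w)$ is a coordinate pair of $k[y,z]$ with $\deg v=\deg w=d\ge2$, then $v^+\in k^*w^+$.
\end{lemma}

\begin{proof}
Put $a=v^+$, $b=w^+$. The component of degree $2d-2>0$ of the constant $\partial(v,w)/\partial(y,z)$ is $a_yb_z-a_zb_y$, so this expression vanishes. Euler's formulas $da=ya_y+za_z$ and $db=yb_y+zb_z$ give
\[
d(a_yb-ab_y)=z(a_yb_z-a_zb_y)=0,\qquad d(a_zb-ab_z)=y(a_zb_y-a_yb_z)=0 .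
\]
So both partial derivatives of $a/b$ vanish, and in characteristic $0$ this means $a/b\in k$.
\end{proof}

\section{An action of a group of order 12}\label{sec:example}

We prove Theorem~\ref{thm:main}. We have $\kappa^3=\sigma^4=1$, and $\sigma\kappa\sigma^{-1}$ fixes $t$ and sends $y\mapsto\omega^2y$, $z\mapsto\omega z$, so it equals $\kappa^2$. Hence $G=\langle\kappa\rangle\rtimes\langle\sigma\rangle$ has order $12$. The element $\sigma^2$ sends $t\mapsto-t$ and fixes $y,z$. The pair $(Q,P)$ arises from $(y,z)$ by the two substitutions $(y,z)\mapsto(y,P)\mapsto(Q,P)$ of Jacobian $1$. So $F[P,Q]=F[y,z]$, $\partial(Q,P)/\partial(y,z)=1$, and $t,P,Q$ are algebraically independent over $\mathbb{C}$. From $\sigma(t^2)=-t^2$ we get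
\[
\sigma h_+=-h_-,\qquad \sigma h_-=-h_+,\qquad \sigma r=\frac{h_-^3}{8h_+}.
\]

\subsection*{Where the formulas come from}
Under $\kappa$, the monomial $y^2$ has the weight of $z$ and $z^2$ has the weight of $y$. So two families of non-linear automorphisms commute with $\kappa$, namely $(y,z+ry^2)$ and $(y+rz^2,z)$, and the swap $y\leftrightarrow z$ exchanges them. Start from the linear action of $G$ on $\mathbb{C}[t,y,z]$ and change it near the fibers $t=\pm1$ by using the coordinates $(y,P)$, where $r$ has poles at $\pm1$. Symmetry under $\sigma$ forces the coordinates $(\sigma P,z)=(y+\sigma(r)z^2,z)$ near $t=\pm i$. We therefore look for an algebra $B$ with localizations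
\[
B[1/h_+]=\mathbb{C}[t,1/h_+][y,P],\qquad B[1/h_-]=\mathbb{C}[t,1/h_-][z,\sigma P].
\]
These two charts agree where $h_+h_-\ne0$, and $\sigma$ exchanges them. The point is to find global coordinates. In the second chart $y=\sigma P-\sigma(r)z^2$ has a simple pole along $h_+=0$. Since $r$ vanishes there to order $3$, the function $P=z+ry^2$ is regular and congruent to $z$ modulo $h_+$, so $P$ can serve in both charts. A partner for $P$ is $y+\sigma(r)P^2=\sigma P+\sigma(r)(P^2-z^2)$, which is regular in both charts. The constant $8$ makes $h_+\sigma(r)=h_-^3/8\equiv-1$ modulo $h_+$, and then the partner can be replaced by the simpler function $Q$. Section~\ref{sec:construction} turns this description into a proof; here a direct computation is shorter.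

\subsection*{The algebra $B$ is $G$-stable}
We have $\kappa t=t$, $\kappa P=\omega^2P$, $\kappa Q=\omega Q$ and $\sigma t=it$. It remains to show $\sigma P,\sigma Q\in B$, for then $\sigma B\subset B$, and $\sigma^4=1$ gives equality. Put $\Lambda=h_+Q+P^2\in B$. Then
\[
y=\frac{\Lambda}{h_+},\qquad z=P-ry^2=P-\frac{h_+\Lambda^2}{8h_-}=\frac1{h_-}\Big(h_-P-\frac{h_+\Lambda^2}{8}\Big),
\]
and therefore
\[
\sigma P=y+\frac{h_-^3}{8h_+}z^2=\frac1{h_+}\Big[\Lambda+\frac{h_-}{8}\Big(h_-P-\frac{h_+\Lambda^2}{8}\Big)^2\Big]
=\frac{\Lambda+\frac18h_-^3P^2}{h_+}-\frac{h_-^2P\Lambda^2}{32}+\frac{h_+h_-\Lambda^4}{512}.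
\]
Since $h_-^3=(h_+-2)^3=h_+^3-6h_+^2+12h_+-8$, we have $\Lambda+\frac18h_-^3P^2=h_+(Q+\beta P^2)$ with $\beta=\frac18(h_+^2-6h_++12)$. Hence
\[
\sigma P=Q+\beta P^2-\tfrac1{32}h_-^2P\Lambda^2+\tfrac1{512}h_+h_-\Lambda^4\in B .
\]
Next,
\[
\sigma Q=z+\frac{(\sigma P)^2}{h_-}=P+\frac1{h_-}\Big[(\sigma P)^2-\tfrac18h_+\Lambda^2\Big].
\]
Modulo $h_-B$ we have $h_+\equiv2$, $\beta\equiv\frac12$, $\Lambda\equiv2Q+P^2$ and $\sigma P\equiv Q+\frac12P^2\equiv\frac12\Lambda$. So the bracket is congruent to $\frac14\Lambda^2-\frac14\Lambda^2=0$, and $\sigma Q\in B$.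

\subsection*{The action is not linearizable}
Suppose that $B=\mathbb{C}[E]$ with $E\subset B$ a $G$-stable subspace of dimension $3$. A point fixed by $\kappa$ has $P=Q=0$, and a point fixed by $\sigma$ has $t=0$. By (R5), $(E)=\mathfrak{m}=(t,P,Q)$ and $E\cong\mathfrak{m}/\mathfrak{m}^2$. On $\mathfrak{m}/\mathfrak{m}^2$ the classes of $t,P,Q$ have $\kappa$-eigenvalues $1,\omega^2,\omega$; moreover $\sigma t=it$, and $\sigma^2$ fixes $P$ and $Q$ because they lie in $\mathbb{C}(t^2)[y,z]$. The relation $\kappa\sigma=\sigma\kappa^2$ shows that $\sigma$ exchanges the $\omega^2$- and $\omega$-eigenspaces of $\kappa$. So $E$ has a basis $u,v,w$ with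
\[
\kappa u=u,\quad\kappa v=\omega^2v,\quad\kappa w=\omega w,\qquad\sigma u=iu,\quad\sigma v=w,\quad\sigma w=v .
\]
A linearization need not have anything to do with $t$. The first step shows that here it must.

\emph{Step 1: $t\in\mathbb{C}^*u$.} The element $\sigma^2$ sends $u\mapsto-u$ and fixes $v,w$. Since $\sigma^2t=-t$, every monomial of $t$ in $u,v,w$ has odd degree in $u$, so $u$ divides $t$. As $t$ is irreducible in $B$ and $u$ is not a unit, $t\in\mathbb{C}^*u$. Consequently $B=\mathbb{C}[t][v,w]$, and $(v,w)$ is a coordinate pair of $F[y,z]$.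

\emph{Step 2: $v\in F^*z$ and $w\in F^*y$.} Both $\kappa$ and $\sigma$ preserve the grading of $F[y,z]$ by degree in $y,z$. So $v$ and $w=\sigma v$ have the same degree $d\ge1$, and $\kappa v^+=\omega^2v^+$, $\kappa w^+=\omega w^+$. Since $\kappa$ is $F$-linear, $v^+$ and $w^+$ are not proportional over $F$, and Lemma~\ref{lem:top} gives $d=1$. The $\omega^2$-eigenspace of $\kappa$ on $F\oplus Fy\oplus Fz$ is $Fz$. Hence $v=\lambda z$ with $\lambda=\lambda(t)\in F^*$, and $w=\sigma v=\lambda(it)\,y$.

\emph{Step 3: the pole of $r$.} Since $\mathbb{C}[t][v,w]=\mathbb{C}[t][P,Q]$, Lemma~\ref{lem:jac} gives $\partial(w,v)/\partial(Q,P)\in\mathbb{C}^*$. This Jacobian equals $\partial(w,v)/\partial(y,z)=\lambda(t)\lambda(it)$. From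
\[
P=z+ry^2=\lambda(t)^{-1}v+r\,\lambda(it)^{-2}w^2\in\mathbb{C}[t][v,w]
\]
we see that $\lambda(t)^{-1}$ and $r\lambda(it)^{-2}$ are polynomials. The product of the polynomials $\lambda(t)^{-1}$ and $\lambda(it)^{-1}$ is a constant, so $\lambda$ is a constant and $r\in\mathbb{C}[t]$. But $r=(t^2+1)^3/8(t^2-1)$ has a pole at $t=1$. This contradiction proves Theorem~\ref{thm:main}.

\begin{remark}\label{rem:ingredients}
Each generator matters. The subgroup $\langle\kappa,\sigma^2\rangle$ acts diagonally on $t,P,Q$, and $\langle\sigma\rangle$ acts linearizably by Corollary~\ref{cor:lin}. The element $\sigma^2$ is used only in Step 1. Dividing it out gives an action of $G/\langle\sigma^2\rangle\cong S_3$ on $B^{\sigma^2}=\mathbb{C}[s,P,Q]$, $s=t^2$, which normalizes $s$. The variable $s$ is not rectifiable: if $\mathbb{C}[s,P,Q]=\mathbb{C}[s][U']$ with a stable plane $U'$, then $B=\mathbb{C}[\mathbb{C}t\oplus U']$ would linearize $G$. Passing to the double cover $s=t^2$ is what turns non-rectifiability into non-linearizability.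
\end{remark}

\section{The tangent datum}\label{sec:datum}

From now on, except where a tangent datum is given abstractly, $G$ is a reductive group acting faithfully on $X=\mathbb{A}^3$, $\mathcal{O}(X)=\mathbb{C}[t,x,w]$, $gt=\chi(g)t$, and $p\in X_0$ is a fixed point with maximal ideal $\mathfrak{m}_p$. The cotangent space of $X_0$ at $p$ is $U=\mathfrak{m}_p/(\mathfrak{m}_p^2+t\mathcal{O}(X))$. It does not depend on $p$: the action on $X_0$ is linear in suitable coordinates, and translation by a fixed vector is equivariant.

\begin{lemma}\label{lem:faithful}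
The $G$-module $\mathfrak{m}_p/\mathfrak{m}_p^2$ is faithful and isomorphic to $\mathbb{C}_\chi\oplus U$.
\end{lemma}

\begin{proof}
The class of $t$ is non-zero and spans a submodule with quotient $U$, which splits off by (R1). The kernel $H$ of the representation is reductive by (R2). It acts trivially on each $\mathfrak{m}_p^j/\mathfrak{m}_p^{j+1}$, a quotient of the $j$-th symmetric power of $\mathfrak{m}_p/\mathfrak{m}_p^2$. By complete reducibility it acts trivially on each $\mathcal{O}(X)/\mathfrak{m}_p^j$, and since $\bigcap_j\mathfrak{m}_p^j=0$, trivially on $\mathcal{O}(X)$. So $H=1$.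
\end{proof}

For any tangent datum, $K$ is reductive and acts faithfully on $U$, because it acts trivially on $\mathbb{C}_\chi$. For a character $\theta$ of $K$ and $g\in G$ put $\theta^g(k)=\theta(g^{-1}kg)$. The identity $kgu=g(g^{-1}kg)u$ shows that $g$ maps the $\theta$-weight space of a $G$-module onto the $\theta^g$-weight space. We call $\theta$ \emph{$G$-invariant} if $\theta^g=\theta$ for all $g$; the restriction of a character of $G$ is $G$-invariant.

\begin{lemma}\label{lem:clifford}
Let $(G,\chi,U)$ be a tangent datum with $U$ irreducible.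
\begin{enumerate}
\item[(a)] If $U|_K$ is reducible, then $U|_K=\theta_1\oplus\theta_2$ with $\theta_1\ne\theta_2$. The stabilizer $G_1\supseteq K$ of the two weight lines has index $2$, every $g_0\in G\setminus G_1$ exchanges the lines and satisfies $\theta_1^{g_0}=\theta_2$, $\theta_2^{g_0}=\theta_1$, and $\chi(G)=\mu_m$ with $m$ even.
\item[(b)] No $G$-invariant character of $K$ occurs in $U|_K$. In particular $U^K=0$.
\item[(c)] If \textup{(E)} holds, then $K$ is cyclic of finite order $l\ge3$ with $n^2\equiv1\not\equiv n\pmod l$, and $G$ is finite.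
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By complete reducibility $U|_K=\theta_1\oplus\theta_2$. Suppose $\theta_1=\theta_2$, so that $K$ acts by scalars. Choose $g\in G$ such that $\chi(g)$ generates a Zariski dense subgroup of $\chi(G)$: a generator of $\mu_m$, or a number that is not a root of unity. The stabilizer of an eigenline of $g$ is a closed subgroup that contains $K$ and $g$. Its image under $\chi$ is closed, hence equal to $\chi(G)$, so the stabilizer is $G$, contrary to irreducibility. Thus $\theta_1\ne\theta_2$, and $G$ permutes the two weight lines. By irreducibility the permutation action is non-trivial, which gives $G_1$ and $g_0$. Since $G_1\supseteq K$, the subgroup $\chi(G_1)$ has index $2$ in $\chi(G)$. In $\mathbb{C}^*$ every element is a square, so there is no subgroup of index $2$. Hence $\chi(G)=\mu_m$, and $m$ is even.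

(b) If $U|_K$ is irreducible, no character occurs. Otherwise the characters that occur are $\theta_1\ne\theta_2$, and $g_0$ exchanges them.

(c) Applying $g_0$ to $\theta_2=\theta_1^n$ gives $\theta_1=\theta_2^n$, so $\theta_1^{n^2-1}=1$ with $n^2-1>0$. Since $K$ is faithful on $\theta_1\oplus\theta_1^n$, the character $\theta_1$ is injective. So $K$ embeds in $\mu_{n^2-1}$ and is cyclic of order $l\mid n^2-1$, and $n\not\equiv1\pmod l$ because $\theta_1\ne\theta_2$. This excludes $l=1$, and also $l=2$, where $n$ would be odd. Finally $|G|=lm$.
\end{proof}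

\begin{proof}[Proof of Corollary~\ref{cor:lin} from Theorem~\ref{thm:E}]
If $G$ is commutative, $U$ is reducible. In the other cases (E) fails by Lemma~\ref{lem:clifford}(a),(c).
\end{proof}

Faithfulness cannot be dropped from the corollary: with $G$ as in Theorem~\ref{thm:main}, the infinite group $G\times\mathbb{C}^*$ acting through $G$ is not linearizable.

\begin{remark}\label{rem:E}
A tangent datum satisfies (E) if and only if $G$ is not commutative and $K$ is finite cyclic. Indeed, $U$ is reducible exactly when $G$ is commutative, since for reducible $U$ the group embeds in a torus. If $U$ is irreducible and $K$ is finite cyclic, then $U|_K=\theta_1\oplus\theta_2$ as in Lemma~\ref{lem:clifford}(a). The kernels of $\theta_1$ and $\theta_2=\theta_1^{g_0}$ have the same order, so they coincide, so they are trivial. Then $\theta_1$ generates the character group of $K$, and $\theta_2=\theta_1^n$ for some $n\ge2$. For example, a dihedral group of order $2l$, $l\ge3$, with its standard representation $U$ and $\chi=\det$ satisfies (E) with $n=l-1$ and $N=1$. If (E) holds and $N\ne1$, then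 $|G|\ge12$: we have $N\cap K=1$ and $N\subset G_1$, so $N$ embeds in $\chi(G_1)=\mu_{m/2}$, whence $m\ge4$ and $|G|=lm\ge12$.
\end{remark}

\section{The tree of coordinate systems of the plane}\label{sec:tree}

To prove Theorem~\ref{thm:E}(1) we first look for good coordinates on the generic fiber of $t$. The tool is a tree whose vertices are coordinate systems up to affine changes and variables up to affine changes.

Let $k$ be a field of characteristic $0$ and $A=k[x,w]$. Write $\langle\,\cdot\,\rangle$ for the $k$-linear span. Define a graph $\mathcal{T}(A)$. Vertices of \emph{type I} are the subspaces $W=\langle1,f_1,f_2\rangle$ with $(f_1,f_2)$ a coordinate pair. Vertices of \emph{type II} are the subalgebras $L=k[v]$ with $v$ a variable. Join $W$ and $L$ if $W$ contains a generator of $L$. The generators of $k[v]$ are the elements $\alpha v+\beta$ with $\alpha\in k^*$, $\beta\in k$, so $W$ and $k[v]$ are adjacent if and only if $v\in W$. Any $k$-basis $1,v,u$ of a vertex $W$ gives a coordinate pair $(v,u)$. We use repeatedly: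
\begin{equation}\label{eq:partner}
\text{if $(v,u)$ and $(v,u')$ are coordinate pairs, then $u'=\alpha u+q(v)$ with $\alpha\in k^*$, $q\in k[v]$,}
\end{equation}
because $k[v][u]=k[v][u']$ forces $u'$ to have degree $1$ in $u$ with leading coefficient a unit of $k[v]$.

Let $W_0=\langle1,x,w\rangle$. In $\Gamma=\operatorname{Aut}_kA$ the stabilizer of $W_0$ is the affine group $\mathrm{Aff}$, and by \eqref{eq:partner} the stabilizer of $k[x]$ is the triangular group $\mathrm{Tri}$ of all $x\mapsto\alpha x+\beta$, $w\mapsto\gamma w+q(x)$. The group $\Gamma$ is transitive on vertices of each type and on edges, since an edge has the form $(\langle1,v,u\rangle,k[v])$. So the vertices of $\mathcal{T}(A)$ are the cosets in $\Gamma/\mathrm{Aff}$ and $\Gamma/\mathrm{Tri}$, and the edges are the cosets in $\Gamma/(\mathrm{Aff}\cap\mathrm{Tri})$. The theorem of Jung and van der Kulk states that $\Gamma$ is the amalgamated product $\mathrm{Aff}*_{\mathrm{Aff}\cap\mathrm{Tri}}\mathrm{Tri}$, and the coset graph of an amalgamated product is a tree \cite[I.4.1, Thm.~7]{Serre}. Hence $\mathcal{T}(A)$ is a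 tree: two vertices are joined by a unique path without backtracking, and an automorphism that fixes both ends fixes every vertex of the path.

\begin{lemma}\label{lem:star}
Let $W\ne W'$ be adjacent to $L=k[v]$, and let $W=\langle1,v,u\rangle$. Then $W\cap L=\langle1,v\rangle$, and every $u'\in W'\setminus\langle1,v\rangle$ has the form $\alpha u+q(v)$ with $\alpha\in k^*$ and $\deg q\ge2$.
\end{lemma}

\begin{proof}
The first claim holds because $u$ is transcendental over $k[v]$. We have $W'=\langle1,v,u'\rangle$, so \eqref{eq:partner} applies, and $\deg q\le1$ would give $W'=W$.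
\end{proof}

\begin{proposition}\label{prop:vertex}
Let a group $H$ act on $A$ by ring automorphisms that map $k$ onto $k$. If the degrees of all $hx$, $hw$ $(h\in H)$ are bounded, then $H$ fixes a vertex of $\mathcal{T}(A)$.
\end{proposition}

\begin{proof}
The group acts on the tree by $h\langle1,f_1,f_2\rangle=\langle1,hf_1,hf_2\rangle$, $h\,k[v]=k[hv]$.

\emph{Degrees grow along paths.} Let $W_0,L_1,W_1,\dots,L_s,W_s$ be a path without backtracking, $L_j=k[v_j]$. We claim that $W_j=\langle1,v_j,u_j\rangle$ with $\deg v_j<\deg u_j$ and $\deg u_j\ge2^j$ for $j\ge1$. For $j=1$ write $W_0=\langle1,v_1,u\rangle$ with $\deg v_1=\deg u=1$; then $u_1=\alpha u+q_1(v_1)$ has degree $\deg q_1\ge2$. Suppose that the claim holds for $j$. As $v_{j+1}\in W_j$ and $L_{j+1}\ne L_j$, the coefficient of $u_j$ in $v_{j+1}$ is non-zero. So $\deg v_{j+1}=\deg u_j>\deg v_j$ and $W_j=\langle1,v_{j+1},v_j\rangle$. By Lemma~\ref{lem:star}, $u_{j+1}=\alpha v_j+q_{j+1}(v_{j+1})$ has degree $\deg q_{j+1}\cdot\deg v_{j+1}\ge2\deg v_{j+1}\ge2^{j+1}$. This proves the claim. If all elements of $hW_0$ have degree at most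 $d$, the distance from $W_0$ to $hW_0$ is at most $2\log_2d$. So the orbit $\Omega=HW_0$ has finite diameter.

\emph{The center of the orbit.} Types alternate along paths, so the diameter is an even number $2\rho$. Let $a,b\in\Omega$ be at distance $2\rho$ and let the vertex $o$ be the midpoint of the path from $a$ to $b$. It is the only vertex at distance at most $\rho$ from both $a$ and $b$. Let $c\in\Omega$. The path from $o$ to $c$ shares no edge with one of the paths from $o$ to $a$ and from $o$ to $b$, say with the first. Then $d(a,c)=\rho+d(o,c)\le2\rho$, so $d(o,c)\le\rho$. Thus $o$ is the unique vertex within distance $\rho$ of all of $\Omega$, and $H$ fixes it.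
\end{proof}

Let $F[X]=F\otimes_{\mathbb{C}[t]}\mathcal{O}(X)=F[x,w]$. The group $G$ acts on $F[X]$ and preserves $F$, because it normalizes $t$. By (R1), $x$ and $w$ lie in a finite-dimensional $G$-stable subspace of $\mathcal{O}(X)$, on which the degree in $x,w$ is bounded.

\begin{corollary}\label{cor:vertex}
$G$ fixes a vertex of $\mathcal{T}(F[X])$.
\end{corollary}

We shall also use the tree over $\mathbb{C}$, to reach a given semi-invariant variable through semi-invariant coordinates. A \emph{move} replaces a coordinate pair $(f_1,f_2)$ by $(f_2,f_1)$ (swap), by $(\alpha f_1,\beta f_2)$ with $\alpha,\beta\in k^*$ (scaling), or by $(f_1,f_2+q(f_1))$ with $q=\sum_jq_jf_1^j$, $q_j\in k$ (shear). If $f_1,f_2$ are weight vectors, a shear is \emph{admissible} if $\operatorname{wt}(f_1)^j=\operatorname{wt}(f_2)$ whenever $q_j\ne0$.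

\begin{lemma}\label{lem:moves}
Let a group $H$ act on $\mathbb{C}[Y,Z]$ by $\mathbb{C}$-algebra automorphisms with $Y,Z$ weight vectors, and let the variable $v$ be a weight vector. Then swaps, scalings and admissible shears lead from $(Y,Z)$ to a coordinate pair that contains $v$.
\end{lemma}

\begin{proof}
The monomials span $\mathbb{C}[Y,Z]$, so (R4) applies to every $H$-stable subspace. The vertices $W_0=\langle1,Y,Z\rangle$ and $\mathbb{C}[v]$ are fixed by $H$, hence so is the path $W_0,L_1,W_1,\dots,L_s=\mathbb{C}[v]$. Suppose that we have reached a pair $(f_1,f_2)$ of weight vectors with $W_{j-1}=\langle1,f_1,f_2\rangle$. Choose a weight vector $v_j\in(L_j\cap W_{j-1})\setminus\mathbb{C}$, with $v_s=v$; it generates $L_j$. Write $v_j=\alpha f_2+\beta f_1+\gamma$, where $\alpha\ne0$ after a swap. By (R4) the shear $f_2\mapsto f_2+\frac\beta\alpha f_1+\frac\gamma\alpha$ is admissible, and after a scaling we are at $(f_1,v_j)$. If $j=s$ we are done. Otherwise choose a weight vector $u_j\in W_j\setminus\langle1,v_j\rangle$, scaled so that $u_j=f_1+q(v_j)$ (Lemma~\ref{lem:star}). The weight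 vectors $f_1,1,v_j,v_j^2,\dots$ are linearly independent, so by (R4) the shear from $(v_j,f_1)$ to $(v_j,u_j)$ is admissible, and $W_j=\langle1,v_j,u_j\rangle$.
\end{proof}

\section{Models over a discrete valuation ring}\label{sec:models}

A fixed vertex will give a coordinate pair $(y,z)$ of $F[X]$ inside $\mathcal{O}(X)$. On a fiber $X_c$ where the Jacobian vanishes, the map $(y,z)\colon X_c\to\mathbb{A}^2$ is not dominant. To repair the coordinates we must know its image. A priori it could be any curve; we show that it lies in the zero set of a variable. No group acts until Lemma~\ref{lem:root}.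

Fix $c\in\mathbb{C}$ and put $R=\mathbb{C}[t]_{(t-c)}$, $\pi=t-c$, $A=F[x,w]$. A \emph{model} is a subalgebra $S=R[f_1,f_2]$ with $(f_1,f_2)$ a coordinate pair of $A$ over $F$. Its \emph{reduction} $\bar S=S/\pi S=\mathbb{C}[\bar f_1,\bar f_2]$ is a polynomial ring in two variables.

\begin{lemma}\label{lem:center}
If $S\subsetneq T$ are models, the kernel $\mathfrak{q}$ of $\bar S\to\bar T$ is a non-zero prime ideal.
\end{lemma}

\begin{proof}
It is prime because $\bar T$ is a domain. Suppose $\mathfrak{q}=0$, that is, $S\cap\pi T=\pi S$. Let $f\in T$. Since $S[\pi^{-1}]=A$, there is a least $j\ge0$ with $\pi^jf\in S$. If $j\ge1$, then $\pi^jf\in S\cap\pi T=\pi S$ and $\pi^{j-1}f\in S$, a contradiction. So $T=S$.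
\end{proof}

The zero set $Z(S,T)=V(\mathfrak{q})\subset\operatorname{Spec}\bar S$ is the \emph{center} of $T$ on $S$. It is the closure of the image of $\operatorname{Spec}\bar T$, and it is a point or an irreducible curve. A \emph{coordinate line} is a curve $C=V(\bar v)\subset\operatorname{Spec}\bar S$ with $\bar v$ a variable of $\bar S$.

The simplest way to enlarge a model is to divide a variable by $\pi$. Let $C=V(\bar v)$ be a coordinate line and $(\bar v,\bar u)$ a coordinate pair of $\bar S$. Write $\bar v,\bar u$ as complex polynomials in $\bar f_1,\bar f_2$, and let $v,u$ be the same polynomials in $f_1,f_2$. Then $\mathbb{C}[v,u]=\mathbb{C}[f_1,f_2]$, so $S=R[v,u]$. Put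
\[
S_C=R[v/\pi,u].
\]
This model is obtained by adjoining to $S$ all $f/\pi$ with $f$ in the ideal $(\pi,v)$ of $C$ in $S$, so it depends only on $C$, and $S_C\supsetneq S$. We call $S\to S_C$ a \emph{step} and write $S\rightsquigarrow T$ if a finite chain of steps leads from $S$ to $T$. For models $S\subsetneq T$,
\begin{equation}\label{eq:step}
S_C\subset T\iff v\in\pi T\iff\bar v\in\mathfrak{q}\iff Z(S,T)\subset C .
\end{equation}

\begin{example}\label{ex:parabola}
In Theorem~\ref{thm:main} take $c=1$. Then $h_+\in R^*$, $h_-\in R^*\pi$, and $B$ localizes to $T=R[y,P]$. Let $S=R[y,h_-z]$, $\bar S=\mathbb{C}[Y,Z]$. Since $h_-z=h_-P-\frac18h_+^3y^2\equiv-y^2$ modulo $\pi T$, we have $S\subset T$, and the center is the parabola $C=V(Z+Y^2)$. Here $S_C=T$, because $(h_-z+y^2)/h_-=P+ay^2$ with $a=(1-\frac18h_+^3)/h_-\in R$.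
\end{example}

We show that every inclusion of models is a chain of steps. The plan is to find a small model from which both $S$ and $T$ are reached by steps, and then to reroute the chain to $T$ through $S$.

\begin{lemma}\label{lem:shorten}
Suppose that $S\rightsquigarrow T$ by a chain of length $n$, that $S\to S'$ is a step, and that $S'\subset T$. Then $n\ge1$ and $S'\rightsquigarrow T$ by a chain of length $n-1$. Consequently, if $S_*\rightsquigarrow S$, $S_*\rightsquigarrow T$ and $S\subset T$, then $S\rightsquigarrow T$.
\end{lemma}

\begin{proof}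
Induction on $n$. The case $n=0$ is impossible, since $S'\supsetneq S=T$. Let the chain start with $S\to S_1=S_{C_1}$, and let $S'=S_C$. By \eqref{eq:step}, $Z=Z(S,T)\subset C\cap C_1$. If $Z$ is a curve, then $C=Z=C_1$ and $S'=S_1$. Let $Z$ be a point $\xi$, with maximal ideal $\mathfrak{n}\subset S$, and let $S^\xi$ be obtained by adjoining to $S$ all $f/\pi$ with $f\in\mathfrak{n}$. Then $\mathfrak{n}\subset\pi T$, so $S^\xi\subset T$. Write $S=R[v,u]$ with $C=V(\bar v)$ and, after subtracting a constant, $\bar u(\xi)=0$. Then $\mathfrak{n}=(\pi,v,u)$ and $S^\xi=R[v/\pi,u/\pi]$, so $S'=R[v/\pi,u]\to S^\xi$ is a step. The same argument with $C_1$ gives a step $S_1\to S^\xi$. By induction, applied to the chain $S_1\rightsquigarrow T$ of length $n-1$, there is a chain $S^\xi\rightsquigarrow T$ of length $n-2$, and $S'\to S^\xi\rightsquigarrow T$ has length $n-1$. For the last statement apply this to the successive steps of $S_*\rightsquigarrow S$, all of whose members lie in $T$.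
\end{proof}

\begin{lemma}\label{lem:common}
For any models $S,T$ there is a model $S_*$ with $S_*\rightsquigarrow S$ and $S_*\rightsquigarrow T$.
\end{lemma}

\begin{proof}
For a coordinate pair $(f,f')$ of $A$ let $\mathcal{F}(f,f')$ be the family of models $S_{ij}=R[\pi^if,\pi^jf']$, $i,j\in\mathbb{Z}$. If $i\ge i'$ and $j\ge j'$, then $S_{ij}\rightsquigarrow S_{i'j'}$. A swap does not change the family, nor does a scaling, as $F^*=R^*\pi^{\mathbb{Z}}$. For a shear $f''=f'+q(f)$ and given $i$, we have $\pi^jq(f)\in R[\pi^if]$ for all large $j$, and then $R[\pi^if,\pi^jf']=R[\pi^if,\pi^jf'']$.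

Fix coordinates $(f,f')$ of $S$. By the theorem of Jung and van der Kulk, $\operatorname{Aut}_FA$ is generated by affine and triangular automorphisms, hence by the automorphisms that act on $(f,f')$ by one move. Write the automorphism that carries $(f,f')$ to coordinates of $T$ as a product $\varphi_1\cdots\varphi_r$ of these. Consecutive pairs in the sequence $\varphi_1\cdots\varphi_j(f,f')$ differ by one move. They give families $\mathcal{F}_0\ni S,\mathcal{F}_1,\dots,\mathcal{F}_r\ni T$. Put $S_0=S$. By the first paragraph, given $S_j\in\mathcal{F}_j$ there is $S_{j+1}\in\mathcal{F}_j\cap\mathcal{F}_{j+1}$ with $S_{j+1}\rightsquigarrow S_j$. So $S_r\rightsquigarrow S$ and $S_r,T\in\mathcal{F}_r$. Let $S_*\in\mathcal{F}_r$ have exponents at least those of $S_r$ and of $T$.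
\end{proof}

\begin{proposition}\label{prop:center}
If $S\subsetneq T$ are models, then $Z(S,T)$ is a point or a coordinate line.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:common} and \ref{lem:shorten}, $S\rightsquigarrow T$. The first step $S\to S_C\subset T$ gives $Z(S,T)\subset C$ by \eqref{eq:step}, and $C$ is an irreducible curve.
\end{proof}

We return to the action of $G$. Put $G_c=G$ for $c=0$ and $G_c=K$ for $c\ne0$; this is the stabilizer of the fiber $X_c$. The next lemma collects what both cases of the proof need.

\begin{lemma}\label{lem:root}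
Let $y,z\in\mathcal{O}(X)$ be a coordinate pair of $F[X]$ such that $M=\mathbb{C}[t]+\mathbb{C}[t]y+\mathbb{C}[t]z$ is $G$-stable, and let $J=\partial(y,z)/\partial(x,w)\in\mathbb{C}[t]\setminus0$.
\begin{enumerate}
\item[(a)] If $J\in\mathbb{C}^*$, then $\mathcal{O}(X)=\mathbb{C}[t][y,z]$.
\item[(b)] Let $J(c)=0$, and let $Y,Z$ be the classes of $y,z$ in $\mathbb{C}[t][y,z]/(t-c)=\mathbb{C}[Y,Z]$. Then $G_c$ acts on $\mathbb{C}[Y,Z]$ by algebra automorphisms and preserves $W_0=\langle1,Y,Z\rangle=M/(t-c)M$. The kernel $\mathfrak{q}$ of the restriction map $\mathbb{C}[Y,Z]\to\mathcal{O}(X_c)$ is $G_c$-stable, and it is either a maximal ideal or generated by a variable that is a weight vector for $G_c$.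
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Lemma~\ref{lem:jac} for the ring $\mathbb{C}[t]$. In (b), $G_c$ preserves $\mathbb{C}[t][y,z]=\mathbb{C}[t][M]$, $\mathcal{O}(X)$ and the line $\mathbb{C}(t-c)$, so it acts on the quotients and the restriction map is equivariant. This map is $\bar S\to\bar T$ for the models $S=R[y,z]\subset T=R[x,w]$, which differ by Lemma~\ref{lem:jac}. By Proposition~\ref{prop:center}, $\mathfrak{q}$ is maximal or $\mathfrak{q}=(\bar v)$ with $\bar v$ a variable. In the second case $g\bar v$ also generates $\mathfrak{q}$, so $g\bar v\in\mathbb{C}^*\bar v$.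
\end{proof}

\section{Rectification when $U$ is reducible}\label{sec:red}

\begin{proposition}\label{prop:red}
If $U$ is reducible, then $t$ is $G$-rectifiable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:faithful} and complete reducibility, $G$ is isomorphic to a closed subgroup of the torus $(\mathbb{C}^*)^3$. So $\mathcal{O}(X)$ and all its $G$-stable subspaces are spanned by weight vectors. Call $(y,z)$ a \emph{good pair} if $y,z\in\mathcal{O}(X)$ are weight vectors for $G$ with $F[y,z]=F[X]$. If a good pair has constant Jacobian, then $\mathcal{O}(X)=\mathbb{C}[t,y,z]$ by Lemma~\ref{lem:root}(a), and $t$ is rectifiable.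

\emph{Good pairs exist.} If $E\subset F[X]$ is a $G$-stable $F$-subspace, then clearing denominators shows that $E\cap\mathcal{O}(X)$ spans $E$ over $F$; so $E$ is spanned over $F$ by weight vectors in $\mathcal{O}(X)$. Take a fixed vertex from Corollary~\ref{cor:vertex}. If it is a vertex $W$ of type I, complete $1$ to an $F$-basis $1,y,z$ of $W$ by such weight vectors. If it is $F[v]$ of type II, then $gv$ generates $F[v]$, so $F+Fv$ is $G$-stable and contains a weight vector $y\in\mathcal{O}(X)\setminus F$, and $F[y]=F[v]$. Let $(y,u)$ be a coordinate pair. Then $F[y][gu]=g(F[y][u])=F[X]$, so $gu\in F^*u+F[y]$ by \eqref{eq:partner}, and $F[y]+Fu$ is $G$-stable. A weight vector $z\in\mathcal{O}(X)$ in $(F[y]+Fu)\setminus F[y]$ has the form $\alpha u+q(y)$ with $\alpha\in F^*$, and $(y,z)$ is good.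

Choose a good pair $(y,z)$ whose Jacobian $J\in\mathbb{C}[t]\setminus0$ has minimal degree, and suppose $J(c)=0$. We construct a good pair of smaller degree. The natural operation is to divide a coordinate by $t-c$. For $c\ne0$ this destroys semi-invariance, so we treat the whole orbit of $c$ at once.

\emph{The divisor $h$.} The group $G$ acts on $\Omega^2_{\mathcal{O}(X)/\mathbb{C}[t]}=\mathcal{O}(X)\,dx\wedge dw$ and maps the generator $dx\wedge dw$ to a generator, that is, to a multiple by a unit of $\mathcal{O}(X)$, which is a constant. It also maps $dy\wedge dz=J\,dx\wedge dw$ to a constant multiple. So $gJ\in\mathbb{C}^*J$, and the finite zero set of $J$ is stable under $\chi(G)$. If $c=0$, put $h=t$. If $c\ne0$, then $\chi(G)=\mu_m$ is finite; put $h=t^m-c^m$. In both cases $h$ is a weight vector, and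
\begin{enumerate}
\item[(i)] every weight vector $f\in\mathcal{O}(X)$ that vanishes on $X_c$ is divisible by $h$;
\item[(ii)] for every character $\psi$ of $G$ that is trivial on $G_c$ there is a weight vector $\tau_\psi\in\mathbb{C}[t]$ of weight $\psi$ with $\tau_\psi(c)=1$.
\end{enumerate}
For (i) with $c\ne0$: if $t-c$ divides $f$, then $\chi(g)t-c$ divides $gf\in\mathbb{C}^*f$, so $f$ is divisible by the pairwise non-associate primes $t-\zeta c$, $\zeta\in\mu_m$, whose product is $h$. For (ii): if $c=0$, then $\psi=1$ and $\tau_\psi=1$; if $c\ne0$, then $\psi=\chi^e$ by (R2) and $\tau_\psi=(t/c)^e$.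

\emph{A semi-invariant variable in $\mathfrak{q}$.} In the notation of Lemma~\ref{lem:root}(b), $Y$ and $Z$ are weight vectors for $G_c$. We claim that $\mathfrak{q}$ contains a variable $\bar v$ that is a weight vector for $G_c$. If $\mathfrak{q}$ is not maximal, this is part of the lemma. If $\mathfrak{q}$ is maximal, it contains $\bar v=Y-\gamma$ for some $\gamma\in\mathbb{C}$. With $a=\operatorname{wt}(Y)$ we have $a(g)\bar v-g\bar v=(1-a(g))\gamma\in\mathfrak{q}\cap\mathbb{C}=0$, so $g\bar v=a(g)\bar v$.

\emph{Lifting.} Lemma~\ref{lem:moves} gives a sequence of moves from $(Y,Z)$ to a pair that contains $\bar v$. We lift it to a sequence of pairs $(\tilde f_1,\tilde f_2)$ of weight vectors for $G$ with $\mathbb{C}[t][\tilde f_1,\tilde f_2]=\mathbb{C}[t][y,z]$, starting from $(y,z)$. Swaps and scalings lift. Let $(\tilde f_1,\tilde f_2)$ lift $(f_1,f_2)$ and consider an admissible shear by $q=\sum q_jf_1^j$. The weight of $\tilde f_i$ restricts to the weight of $f_i$ on $G_c$, so $\psi_j=\operatorname{wt}(\tilde f_2)\operatorname{wt}(\tilde f_1)^{-j}$ is trivial on $G_c$ when $q_j\ne0$.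 Then $\tilde f_2+\sum q_j\tau_{\psi_j}\tilde f_1^{\,j}$ lifts $f_2+q(f_1)$; it is a weight vector, and with $\tilde f_1$ it generates the same $\mathbb{C}[t]$-algebra.

We arrive at a good pair $(v,u)$ with Jacobian in $\mathbb{C}^*J$ such that $v$ has class $\bar v\in\mathfrak{q}$. So $v$ vanishes on $X_c$, and $h\mid v$ by (i). The pair $(v/h,u)$ is good, and its Jacobian lies in $\mathbb{C}^*J/h$, contrary to minimality.
\end{proof}

\section{Rectification when $U$ is irreducible}\label{sec:irr}

Now let $U$ be irreducible. There is no longer a supply of weight vectors with which to repair a degeneration. Instead we show that no degeneration occurs unless (E) holds. For this we must know how $K$ acts on coordinates of the generic fiber and of every fiber $X_c$, while the hypothesis concerns only the point $p\in X_0$. A formal arc of $K$-fixed points through $p$ transports the information. Put $\widehat F=\mathbb{C}((t))$, and let $K$ act on $\widehat F\otimes_{\mathbb{C}}U$ through $U$.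

\begin{lemma}\label{lem:arc}
There is an $F$-linear $K$-equivariant map $D\colon F[X]\to\widehat F\otimes U$ with $D(F)=0$ that sends every coordinate pair of $F[X]$ to an $\widehat F$-basis.
\end{lemma}

\begin{proof}
By (R1) there is a $K$-stable plane $U'=\langle u_1,u_2\rangle\subset\mathfrak{m}_p$ that maps isomorphically onto $U$. The classes of $t,u_1,u_2$ form a basis of $\mathfrak{m}_p/\mathfrak{m}_p^2$, so the $\mathfrak{m}_p$-adic completion of $\mathcal{O}(X)$ is $\mathbb{C}[[t,u_1,u_2]]$. The group $K$ acts on it continuously, fixes $t$ and preserves the ideal $(u_1,u_2)$, so it acts trivially on the quotient $\mathbb{C}[[t]]$. This gives a $\mathbb{C}[t]$-algebra homomorphism $\varepsilon\colon\mathcal{O}(X)\to\mathbb{C}[[t]]$ with $\varepsilon(kf)=\varepsilon(f)$, and $\varepsilon(f)$ has constant term $f(p)$. Extend it to $\varepsilon\colon F[X]\to\widehat F$.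

Let $E=\widehat F\otimes_{F[X]}\Omega_{F[X]/F}$, the tensor product being taken along $\varepsilon$; it has the $\widehat F$-basis $dx,dw$. Since $\varepsilon$ is $K$-invariant, $k(\lambda\otimes\eta)=\lambda\otimes k\eta$ is a well-defined $\widehat F$-linear action, and $Df=1\otimes df$ is $F$-linear, $K$-equivariant and kills $F$. Two elements $Df_1,Df_2$ form a basis if and only if $\varepsilon(\partial(f_1,f_2)/\partial(x,w))\ne0$. This holds for coordinate pairs, whose Jacobian lies in $F^*$. It holds for $(u_1,u_2)$, since the Jacobian at $p$ is the determinant of the change of basis in $U$ from the classes of $x-x(p)$, $w-w(p)$ to those of $u_1,u_2$. Hence $D$ induces a $K$-equivariant isomorphism $\widehat F\otimes U'\to E$, and we identify $E$ with $\widehat F\otimes U$.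
\end{proof}

As a $K$-module over $\mathbb{C}$, $\widehat F\otimes U$ is a direct sum of copies of $U$. So every simple submodule of it, in particular every weight, occurs in $U|_K$.

\begin{lemma}\label{lem:typeI}
$G$ fixes a vertex of type I of $\mathcal{T}(F[X])$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:vertex} it suffices to exclude a fixed vertex $F[v]$. Suppose that there is one. Then $gv\equiv\alpha_gv$ modulo $F$ with $\alpha_g\in F^*$. For $k\in K$ put $\theta(k)=\alpha_k$. We have $k\,Dv=\theta(k)Dv$ with $Dv\ne0$, so $\theta(k)$ is a root of the characteristic polynomial of $k$ on $U$ and lies in $\mathbb{C}^*$. Thus $Dv$ is a weight vector and $\theta$ occurs in $U|_K$. Modulo $F$,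
\[
\theta(k)\alpha_gv\equiv k(gv)=g(g^{-1}kg)v\equiv\theta(g^{-1}kg)\alpha_gv,
\]
since $k$ fixes $\alpha_g\in F$ and $g$ fixes constants. So $\theta$ is $G$-invariant, contrary to Lemma~\ref{lem:clifford}(b).
\end{proof}

Let $W$ be a fixed vertex of type I. The best integral coordinates it offers come from the saturated module $M=W\cap\mathcal{O}(X)$, which is $G$-stable.

\begin{lemma}\label{lem:M}
The $\mathbb{C}[t]$-module $M$ has a basis $1,y,z$, where $(y,z)$ is a coordinate pair of $F[X]$. The map $D$ induces a $K$-isomorphism $\widehat F\otimes_{\mathbb{C}[t]}(M/\mathbb{C}[t])\cong\widehat F\otimes U$. For every $c\in\mathbb{C}$, the space $M_c=M/(t-c)M$ injects into $\mathcal{O}(X_c)$, and $M_c/\mathbb{C}\cong U$ as $K$-modules.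
\end{lemma}

\begin{proof}
The elements of $W$ have bounded degree in $x,w$, so $M$ lies in a finitely generated $\mathbb{C}[t]$-module and is finitely generated; also $FM=W$. If $\varphi f\in\mathbb{C}[t]$ with $f\in M$, $0\ne\varphi\in\mathbb{C}[t]$, then $f\in F\cap\mathcal{O}(X)=\mathbb{C}[t]$. So $M/\mathbb{C}[t]$ is torsion-free, hence free of rank $2$, and a basis lifts to $y,z$. Then $1,y,z$ is an $F$-basis of $W$, and Lemma~\ref{lem:arc} gives the isomorphism. If $f\in M$ equals $(t-c)f'$ with $f'\in\mathcal{O}(X)$, then $f'\in W\cap\mathcal{O}(X)=M$; this is the injectivity. Finally, $k\in K$ acts on $M/\mathbb{C}[t]$ by a matrix over $\mathbb{C}[t]$ whose trace is the constant $\operatorname{tr}(k|U)$. Setting $t=c$ shows that $M_c/\mathbb{C}$ and $U$ have the same trace function, and (R3) applies.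
\end{proof}

\begin{lemma}\label{lem:J}
Let $J=\partial(y,z)/\partial(x,w)$. Then $J(0)\ne0$, and if $J(c)=0$ for some $c\ne0$, then \textup{(E)} holds.
\end{lemma}

\begin{proof}
Let $J(c)=0$ and use Lemma~\ref{lem:root}(b). By Lemma~\ref{lem:M}, $W_0=M_c$ meets $\mathfrak{q}$ only in $0$. A maximal ideal contains some $Y-\gamma\in W_0$. So $\mathfrak{q}=(\bar v)$ with $\bar v$ a variable and a weight vector for $G_c$, and $\bar v\notin W_0$. In $\mathcal{T}(\mathbb{C}[Y,Z])$ the vertices $W_0$ and $\mathbb{C}[\bar v]$ are fixed by $G_c$ and not adjacent. The path between them is fixed by $G_c$ and begins with $W_0,L_1,W_1$, where $W_1\ne W_0$. By Lemma~\ref{lem:star}, $(L_1\cap W_0)/\mathbb{C}$ is a $G_c$-stable line in $W_0/\mathbb{C}\cong U|_K$.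

If $c=0$, then $G$ acts on this line by a character, whose restriction to $K$ is $G$-invariant and occurs in $U|_K$. This contradicts Lemma~\ref{lem:clifford}(b).

If $c\ne0$, the line shows that $U|_K$ is reducible, so $U|_K=\theta_1\oplus\theta_2$ with $\theta_1\ne\theta_2$. As $K$ is faithful on $U$, it is isomorphic to a closed subgroup of a torus, and rational $K$-modules are spanned by weight vectors. Choose weight vectors $v_1\in(L_1\cap W_0)\setminus\mathbb{C}$, $u_0\in W_0\setminus\langle1,v_1\rangle$ and $u_1\in W_1\setminus\langle1,v_1\rangle$. The classes of $v_1,u_0$ form a basis of $W_0/\mathbb{C}$, so their weights are $\theta_1,\theta_2$ in some order. By Lemma~\ref{lem:star}, $u_1=\alpha u_0+q(v_1)$ with $\alpha\ne0$ and $n=\deg q\ge2$, and (R4) gives $\operatorname{wt}(u_0)=\operatorname{wt}(v_1)^n$. This is (E) with $\theta=\operatorname{wt}(v_1)$.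
\end{proof}

\begin{proposition}\label{prop:irr}
If $U$ is irreducible and \textup{(E)} fails, then $t$ is $G$-rectifiable.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:J} and \ref{lem:root}(a), $\mathcal{O}(X)=\mathbb{C}[t][y,z]$. The group now acts by fiberwise affine maps, and it remains to choose an origin and a constant frame.

\emph{Origin.} Since $U^K=0$ and $M/\mathbb{C}[t]$ embeds in $\widehat F\otimes U$, we have $M^K=\mathbb{C}[t]$. So $M=\mathbb{C}[t]\oplus M'$, where $M'$ is the sum of the non-trivial $K$-isotypic components. It is a $\mathbb{C}[t]$-submodule because $K$ fixes $t$, and it is $G$-stable because $K$ is normal. Moreover $M'\cong M/\mathbb{C}[t]$ is free of rank $2$, $\widehat F\otimes_{\mathbb{C}[t]}M'\cong\widehat F\otimes U$, and $M'$ generates $\mathcal{O}(X)$ as a $\mathbb{C}[t]$-algebra. It suffices to find a $G$-stable plane $U'\subset M'$ with $M'=\mathbb{C}[t]U'$, for then $\mathcal{O}(X)=\mathbb{C}[\mathbb{C}t\oplus U']$. In both cases below we use that the generator of a free $\mathbb{C}[t]$-module of rank one is unique up to $\mathbb{C}^*$, and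 that $g$ maps $\mathbb{C}[t]$ onto itself.

\emph{Frame, $U|_K=\theta_1\oplus\theta_2$.} Here $\theta_1\ne\theta_2$, and $M'=M'_1\oplus M'_2$ is the sum of the two weight spaces, which are free $\mathbb{C}[t]$-modules. Each $\widehat F\otimes M'_j$ lies in the $\widehat F$-line of weight $\theta_j$, and the ranks add up to $2$, so $M'_1=\mathbb{C}[t]y'$, $M'_2=\mathbb{C}[t]z'$. The group $G$ permutes the two summands and maps generators to generators, so it permutes the lines $\mathbb{C}y'$, $\mathbb{C}z'$. Take $U'=\mathbb{C}y'\oplus\mathbb{C}z'$.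

\emph{Frame, $U|_K$ irreducible.} The $G$-module $U_0=M'/tM'=M_0/\mathbb{C}$ is $K$-isomorphic to $U$, and $M'$ is $U_0$-isotypic for $K$. By (R1), evaluation $U_0\otimes\mathcal{H}\to M'$ with $\mathcal{H}=\operatorname{Hom}_K(U_0,M')$ is an isomorphism of $\mathbb{C}[t]$-modules. The module $\mathcal{H}$ lies in $\operatorname{Hom}_{\mathbb{C}}(U_0,M')\cong M'\oplus M'$, so it is free, of rank $1$ by comparing ranks. Let $\psi$ generate it; then $M'=\mathbb{C}[t]\psi(U_0)$. Since $K$ is normal, $G$ acts on $\mathcal{H}$ by $\phi\mapsto g\phi g^{-1}$, and $g(\varphi\phi)g^{-1}=g(\varphi)\,g\phi g^{-1}$ for $\varphi\in\mathbb{C}[t]$. So $g\psi g^{-1}$ generates $\mathcal{H}$ and lies in $\mathbb{C}^*\psi$. Hence $g\psi(U_0)=g\psi g^{-1}(U_0)=\psi(U_0)$, and we take $U'=\psi(U_0)$.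
\end{proof}

Propositions~\ref{prop:red} and \ref{prop:irr} prove Theorem~\ref{thm:E}(1).

\section{Actions with a non-rectifiable variable}\label{sec:construction}

We prove Theorem~\ref{thm:E}(2). Lemma~\ref{lem:J} tells us what to build: a degeneration over points $c\ne0$ whose center is a curve of the form $Z=\gamma Y^n$, as in Example~\ref{ex:parabola}.

Let $(G,\chi,U)$ satisfy (E). By Lemma~\ref{lem:clifford}, $G$ is finite and $\chi(G)=\mu_m$ with $m$ even. Let $G_1$ be as there and fix $g_0\in G\setminus G_1$. Let $y\in U$ have $K$-weight $\theta$ and put $z=g_0y$, of $K$-weight $\theta^n$. Then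
\[
gy=a(g)y,\quad gz=b(g)z\quad(g\in G_1),\qquad g_0y=z,\quad g_0z=\delta y
\]
with characters $a,b$ of $G_1$ and $\delta\in\mathbb{C}^*$. The characters $a|_K=\theta$ and $b|_K=\theta^n$ are distinct and non-trivial. Let $G$ act on $F[y,z]$ with $gt=\chi(g)t$; this action is faithful and preserves the grading by degree in $y,z$. We have $\chi(G_1)=\mu_{m/2}$ and $\chi(g_0)\in\mu_m\setminus\mu_{m/2}$, so $\chi(g_0)^{m/2}=-1$. Since $ba^{-n}$ is trivial on $K$, (R2) gives $e\ge0$ with $ba^{-n}=\chi^e$ on $G_1$. Put
\[
H_\pm=t^{m/2}\pm1,\qquad\rho=\frac{t^eH_+^{n+1}}{H_-},\qquad P=z+\rho y^n,\qquad\rho'=g_0\rho,\qquad P'=g_0P=\delta y+\rho'z^n .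
\]
The polynomials $H_\pm$ are $G_1$-invariant, and the factor $t^e$ corrects the weight: $\rho y^n$ has $G_1$-weight $\chi^ea^n=b$, so $gP=b(g)P$ for $g\in G_1$. Also $g_0H_+=-H_-$ and $g_0H_-=-H_+$, so $\rho'\in\mathbb{C}^*t^eH_-^{n+1}/H_+$. Put
\[
Q=y+\delta^{-1}\rho'P^n,\qquad B=\mathbb{C}[t,P,Q].
\]
The substitutions $(y,z)\mapsto(y,P)\mapsto(Q,P)$ are shears over $F$. So $(Q,P)$ is a coordinate pair with $\partial(Q,P)/\partial(y,z)=1$, $B$ is a polynomial ring, $X=\operatorname{Spec}B\cong\mathbb{A}^3$, and $t$ is a variable.

\subsection*{The algebra $B$ is $G$-stable}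
Put $B_\pm=B[1/H_\pm]$. Since $\rho'\in\mathbb{C}[t,1/H_+]$, we have $B_+=\mathbb{C}[t,1/H_+][y,P]$. We claim that
\begin{equation}\label{eq:chart}
B_-=\mathbb{C}[t,1/H_-][z,P'].
\end{equation}
Two $\mathbb{C}[t,1/H_-]$-submodules of $F[y,z]$ are equal if their localizations at all maximal ideals are equal. So let $H_-(c)\ne0$ and $R=\mathbb{C}[t]_{(t-c)}$; we must show $R[P,Q]=R[z,P']$. If $H_+(c)\ne0$, then $\rho,\rho'\in R$, and $R[P,Q]=R[P,y]=R[y,z]=R[z,P']$. Let $H_+(c)=0$ and $T=R[z,P']$. Then $\rho\in H_+^{n+1}R$ and $\rho'\in H_+^{-1}R$. From $y=\delta^{-1}(P'-\rho'z^n)\in H_+^{-1}T$ we get $\rho y^n\in H_+T$. Hence $P\in T$, $P^n-z^n\in H_+T$, and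
\[
Q=\delta^{-1}P'+\delta^{-1}\rho'(P^n-z^n)\in T .
\]
So $R[P,Q]\subset T$. Since $\partial(P',z)/\partial(y,z)=\delta$, the Jacobian of $(Q,P)$ with respect to $(P',z)$ is $\delta^{-1}\in R^*$, and Lemma~\ref{lem:jac} gives equality. This proves \eqref{eq:chart}.

The group $G_1$ preserves $B_+$, because $y,P,H_+$ are weight vectors for $G_1$. By \eqref{eq:chart}, $g_0B_+=B_-$, and $g_0B_-=g_0^2B_+=B_+$ as $g_0^2\in G_1$. For $g\in G_1$ we have $gB_-=g_0(g_0^{-1}gg_0)B_+=B_-$. So $G$ permutes $B_+$ and $B_-$. Finally $B=B_+\cap B_-$: if $H_+^jf,H_-^jf\in B$, then $f\in B$, because $H_+-H_-=2$ implies that $H_+^j$ and $H_-^j$ generate the unit ideal of $\mathbb{C}[t]$. Hence $B$ is $G$-stable, and $G$ acts on $X$ normalizing $t$ with character $\chi$.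

\subsection*{The fixed point}
At $c=0$ both $H_\pm$ are units, so $B$ localizes to $\mathbb{C}[t]_{(t)}[y,z]$, and $B/tB=\mathbb{C}[y,z]$ is the symmetric algebra of $U$. Since $a|_K$ and $b|_K$ are non-trivial, the origin $p$ is the only $K$-fixed point of $X_0$. A $G$-fixed point of $X$ lies in $X_0$ because $\chi\ne1$. So $p$ is the only $G$-fixed point; the cotangent space of $X_0$ at $p$ is $U$, and that of $X$ is $\mathbb{C}_\chi\oplus U$.

\subsection*{The variable $t$ is not rectifiable}
Suppose $B=\mathbb{C}[t][U']$ with a $G$-stable plane $U'$. By (R5) applied to $B/tB$, $U'\cong U$. Let $v\in U'$ have $K$-weight $b|_K$, and put $w=g_0v$, of $K$-weight $a|_K$. Then $(v,w)$ is a coordinate pair of $F[y,z]$ with $\deg v=\deg w$. The group $K$ acts $F$-linearly, and $v^+,w^+$ have the distinct weights $b|_K,a|_K$, so the common degree is $1$ by Lemma~\ref{lem:top}. On $F\oplus Fy\oplus Fz$ the three weights $1,a|_K,b|_K$ are distinct, so $v=\lambda z$ and $w=\mu y$ with $\lambda,\mu\in F^*$. Localize at $c=1$, where $H_+(1)=2$ and $H_-(1)=0$: with $R=\mathbb{C}[t]_{(t-1)}$ we get $R[v,w]=R[y,P]$.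 From
\[
y=\mu^{-1}w,\qquad P=\lambda^{-1}v+\rho\mu^{-n}w^n
\]
we read off $\mu^{-1},\lambda^{-1},\rho\mu^{-n}\in R$. By Lemma~\ref{lem:jac}, $\partial(w,v)/\partial(y,P)=\lambda\mu$ is a unit of $R$. So $\lambda^{-1}$ and $\mu^{-1}$ are elements of $R$ with invertible product, hence units, and $\rho\in R$. But $\rho$ has a pole at $t=1$.

\subsection*{If $N\ne1$, the action is not linearizable}
Suppose $B=\mathbb{C}[E]$ with $E$ a $G$-stable subspace of dimension $3$. By (R5) and the uniqueness of the fixed point, $E=\mathbb{C}u\oplus U'$ with $u$ of weight $\chi$ and $U'\cong U$. The group $N$ acts trivially on $U'$, and $\chi|_N\ne1$ because $\mathbb{C}_\chi\oplus U$ is faithful. A monomial that does not contain $u$ is $N$-invariant, while $t$ has $N$-weight $\chi|_N$. By (R4) every monomial of $t$ contains $u$. Since $t$ is irreducible, $t\in\mathbb{C}^*u$, and $t$ is rectifiable, which we have excluded. This completes the proof of Theorem~\ref{thm:E}.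

\begin{remark}\label{rem:compare}
The action of Theorem~\ref{thm:main} is the case $K=\langle\kappa\rangle\cong\mu_3$, $n=2$, $m=4$, $g_0=\sigma$, $\delta=1$, $e=0$, $N=\langle\sigma^2\rangle$, where $\rho=8r$. Indeed, in the notation of Section~\ref{sec:example}, $y+\sigma(r)P^2=Q+\beta P^2$ with $\beta\in\mathbb{C}[t]$, and the substitution $y\mapsto8y$, $z\mapsto8z$, which commutes with $G$, carries $z+ry^2$ to $8(z+\rho y^2)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kam}
Kambayashi, J. Algebra \textbf{60} (1979).

\bibitem{KR}
Hanspeter Kraft and Peter Russell, \emph{Families of Group Actions, Generic Isotriviality, and Linearization}, arXiv:1204.3196 (2012).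

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
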